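# $L^q$-dimensions of stationary determinantal measures: existence for every symbol

## 1. Symbols, kernels and determinantal measures on $\{0,1\}^{\mathbb Z}$

Let $\mathbb T=\mathbb R/\mathbb Z$ and $\mathbb N=\{0,1,2,\dots\}$. All logarithms are natural unless a base is shown.

**Definition (kernel of a symbol).** A *symbol* is a Borel function $f:\mathbb T\to[0,1]$. Its Fourier coefficients are $\widehat f(k)=\int_0^1 f(t)e^{-2\pi i kt}\,dt$, and its convolution kernel is $K_f(n,m)=\widehat f(n-m)$ on $\mathbb Z\times\mathbb Z$. We write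
$$K_n(f)=\big(\widehat f(i-j)\big)_{0\le i,j<n}$$
for the $n\times n$ Toeplitz block. It is Hermitian, and it is linear in $f$.

**Definition (determinantal measure).** $\mu_f$ is the unique Borel probability measure on $\{0,1\}^{\mathbb Z}$ such that for every finite $A\subset\mathbb Z$
$$\mu_f\big(\{x:x_n=1\text{ for all }n\in A\}\big)=\det\big(K_f(n,m)\big)_{n,m\in A}.\tag{1}$$
Since $K_f(n,m)$ depends only on $n-m$, uniqueness makes $\mu_f$ invariant under the shift. Let $\mu_f^+$ be the image of $\mu_f$ on $\{0,1\}^{\mathbb N}$ under $x\mapsto(x_n)_{n\ge0}$. For a word $w\in\{0,1\}^n$ let $[w]$ be the cylinder of sequences whose coordinates $0,\dots,n-1$ spell $w$, and write $\mu_f(w):=\mu_f^+([w])$.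

Three symbols will serve as examples throughout.

* **Constant symbol** $f=p$. Then $K_n(f)=pI$, the determinant in (1) is $p^{|A|}$, and $\mu_f$ is the Bernoulli($p$) product measure. For $p=0$ or $p=1$ it is a point mass.
* **Squared cosine** $f(t)=\cos^2(\pi t)=\frac12+\frac12\cos(2\pi t)$. Here $\widehat f(0)=\frac12$, $\widehat f(\pm1)=\frac14$, and all other coefficients vanish. So $\mu_f(1)=\frac12$ and $\mu_f(11)=\frac14-\frac1{16}=\frac3{16}$. More generally, expanding the tridiagonal determinant $D_n=\det K_n(f)$ along its last row gives $D_n=\frac12D_{n-1}-\frac1{16}D_{n-2}$, and hence $\mu_f(1^n)=D_n=(n+1)4^{-n}$ by induction, since $\frac{2n-(n-1)}{4^n}=\frac{n+1}{4^n}$.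
* **Indicator** $f=\mathbf 1_{[0,1/2]}$. Here $\widehat f(0)=\frac12$, $\widehat f(k)=\frac1{\pi i k}$ for odd $k$, and $\widehat f(k)=0$ for even $k\ne0$. So $\mu_f(11)=\frac14-\frac1{\pi^2}$.

**Definition (trivial symbol, softened symbol).** Call $f$ *trivial* if $f=0$ a.e. or $f=1$ a.e.; then $\mu_f$ is a point mass. For $0<\varepsilon<\frac12$ put
$$f_\varepsilon:=(1-2\varepsilon)f+\varepsilon .$$
Then $\varepsilon\le f_\varepsilon\le1-\varepsilon$, and $f_\varepsilon$ lies between $f$ and $\frac12$ at each point. For the indicator above, $f_\varepsilon$ takes the two values $1-\varepsilon$ and $\varepsilon$. The indicator itself is not trivial in our sense.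

## 2. $L^q$-dimensions as growth rates of power sums

Equip $\{0,1\}^{\mathbb N}$ with the metric $d(x,y)=2^{-\min\{n\ge0:\,x_n\ne y_n\}}$ for $x\ne y$, $d(x,x)=0$.

**Definition ($L^q$-dimension).** For a Borel probability measure $\mu$ on a metric space $(X,d)$ and real $q>1$,
$$\underline{\dim}_q\mu=\frac1{q-1}\liminf_{r\to0}\frac{\log\int_X\mu(B(x,r))^{q-1}d\mu(x)}{\log r},\qquad
\overline{\dim}_q\mu=\frac1{q-1}\limsup_{r\to0}\frac{\log\int_X\mu(B(x,r))^{q-1}d\mu(x)}{\log r}.$$
If the two agree, the common value $\dim_q\mu$ is the $L^q$-dimension, and we say that it exists. For real $q<1$ we use the same expression: $\dim_q\mu$ exists when the quotient of logarithms has a limit.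

In our space this is a statement about words. For real $q$ set
$$S_n(q,f)=\sum_{w\in\{0,1\}^n,\ \mu_f(w)>0}\mu_f(w)^q,\qquad P_q(f)=\lim_{n\to\infty}\frac1n\log S_n(q,f)\quad\text{if this limit exists in }(-\infty,\infty].$$
If $2^{-n}\le r<2^{-n+1}$, then $d(x,y)\le r$ means $d(x,y)\le2^{-n}$, that is, $x$ and $y$ agree in coordinates $0,\dots,n-1$. So the closed ball $B(x,r)$ is the $n$-cylinder containing $x$. For open balls the same holds when $2^{-n}<r\le2^{-n+1}$. In both cases $\int\mu_f^+(B(x,r))^{q-1}d\mu_f^+(x)=\sum_w\mu_f(w)\cdot\mu_f(w)^{q-1}=S_n(q,f)$, the sum being over words of positive mass. Since $\log r/(-n\log2)\to1$ as $r\to0$, for $q\ne1$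
$$\dim_q\mu_f^+\text{ exists}\iff P_q(f)\text{ exists},\qquad\text{and then}\quad \dim_q\mu_f^+=\frac{P_q(f)}{(1-q)\log2}.\tag{2}$$
(The value $-\infty$ does not occur: for $q>1$ we have $S_n\ge2^{-n(q-1)}$ by the power mean inequality, and for $q<1$ we have $S_n\ge\sum_w\mu_f(w)=1$.)

**Example.** For $f=p$ with $0<p<1$, the masses multiply, so $S_n(q,f)=(p^q+(1-p)^q)^n$ and $\dim_q\mu_f^+=\frac{\log(p^q+(1-p)^q)}{(1-q)\log2}$. For $p=\frac12$ this is $1$. For a trivial symbol $S_n=1$ and the dimension is $0$.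

**Definition (the exponents $1$ and $\pm\infty$).** Let $H_n=-\sum_w\mu_f(w)\log\mu_f(w)$ be the entropy of the $n$-block distribution. The dimension at $q=1$ is the entropy dimension $\lim_nH_n/(n\log2)$. Let $M_n^+=\max_w\mu_f(w)$ and $M_n^-=\min_{w:\mu_f(w)>0}\mu_f(w)$, and
$$\dim_{\pm\infty}\mu_f^+=-\lim_n\frac1{n\log2}\log M_n^\pm .$$
We write $M_n^\pm(f)$ when the symbol matters. For $f=p$ with $\frac12\le p<1$: $M_n^+=p^n$, $M_n^-=(1-p)^n$, so $\dim_\infty=-\log_2p$ and $\dim_{-\infty}=-\log_2(1-p)$.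

## 3. Does the limit exist for every symbol? Two theorems

The problem comes from Shilei Fan, Lingmin Liao and Yanqi Qiu, "Stationary determinantal processes: $\psi$-mixing property and $L^q$-dimensions", arXiv:1911.04718 (2019). The following is known: if $f\le\frac12$ or $f\ge\frac12$, then for every integer $q\ge2$ the dimension $\dim_q\mu_f^+$ exists. The conjecture removes both restrictions: *for every Borel $f:\mathbb T\to[0,1]$ and every real $q>1$, does $\dim_q\mu_f^+$ exist?* The answer is yes.

**Theorem A.** For every Borel $f:\mathbb T\to[0,1]$ and every real $q>1$, $P_q(f)$ exists and is finite. Hence $\dim_q\mu_f^+$ exists.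

**Theorem B.**
1. For every Borel $f:\mathbb T\to[0,1]$ and every $q\in[-\infty,\infty]$ the $L^q$-dimension of $\mu_f^+$ exists in $[0,\infty]$.
2. It is finite if $q\ge0$ or $f$ is trivial. If $q<0$ (including $-\infty$) and $f$ is non-trivial, it is finite if and only if $\int\log f>-\infty$ and $\int\log(1-f)>-\infty$.
3. If $q\in(1,\infty]$, or if $f$ is non-trivial and $q\in[-\infty,\infty]$, $q\ne1$, then $\dim_q\mu_f^+=\lim_{\varepsilon\downarrow0}\dim_q\mu_{f_\varepsilon}^+$.
4. $|P_q(f)-P_q(g)|\le3q\,\|f-g\|_{L^1}^{1/2}$ for all Borel $f,g:\mathbb T\to[0,1]$ and real $q>1$.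
5. If $f$ is non-trivial and $1<q\le\infty$, then $\dim_q\mu_f^+\ge-\log_2\max(\|f\|_{L^2},\|1-f\|_{L^2})>0$. Moreover $\dim_q\mu_f^+\le1$, with equality if and only if $f=\frac12$ a.e.

To see item 2 on examples: for $f=\cos^2(\pi t)$ we have $\int\log f=\int\log(1-f)=-2\log2$, because $\int_0^1\log|\cos\pi t|\,dt=\int_0^1\log|\sin\pi t|\,dt=-\log2$. So all dimensions are finite although $f$ takes the values $0$ and $1$. For the indicator $\mathbf 1_{[0,1/2]}$ both integrals are $-\infty$, and the dimension is $+\infty$ for every $q<0$.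

## 4. Words of length two, and why plain subadditivity is not available

The usual way to get a limit of $\frac1n\log S_n$ is Fekete's lemma: if $a_{n+m}\le a_n+a_m$ for all $n,m\ge 1$, then $a_n/n\to\inf_na_n/n\in[-\infty,\infty)$. Is $\log S_n$ subadditive, or superadditive? Take $q=2$ and $n=m=1$. With $a=\widehat f(0)$, $b=1-a$, $c=|\widehat f(1)|^2$, formula (1) gives
$$\mu_f(11)=a^2-c,\qquad\mu_f(10)=\mu_f(01)=a-(a^2-c)=ab+c,\qquad\mu_f(00)=b-(ab+c)=b^2-c.$$
Squaring and adding,
$$S_2(2,f)=(a^2-c)^2+2(ab+c)^2+(b^2-c)^2=S_1(2,f)^2-2c(2a-1)^2+4c^2,$$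
where $S_1(2,f)=a^2+b^2$. The correction has no fixed sign.

* For $f=\cos^2(\pi t)$: $a=\frac12$, $c=\frac1{16}$, and $S_2=\frac14+\frac1{64}=\frac{17}{64}>\frac{16}{64}=S_1^2$.
* For $f=\frac14+\frac14\cos(2\pi t)$: $a=\frac14$, $c=\frac1{64}$, and the correction is $2c\,(2c-\frac14)<0$, so $S_2<S_1^2$.

So neither inequality holds for all symbols. The sensible next attempt is *approximate* multiplicativity: find $C$ with
$$e^{-C}\mu_f(w)\mu_f(w')\le\mu_f(ww')\le e^C\mu_f(w)\mu_f(w')\qquad\text{for all words }w,w'.$$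
Fekete's lemma tolerates such a constant. Sections 5 and 6 show that this works for trigonometric polynomials with values in $[\varepsilon,1-\varepsilon]$, and then, by approximation, that limits exist for all symbols with values in $[\varepsilon,1-\varepsilon]$. Section 7 shows where it stops.

## 5. Cylinder masses as determinants

Our inner products are conjugate-linear in the first slot. For $u\in\mathbb C^n$ let $U(t)=\sum_ju_je^{2\pi ijt}$. Then
$$\langle u,K_n(f)u\rangle=\sum_{i,j}\overline{u_i}\,\widehat f(i-j)\,u_j=\int f\,|U|^2,\qquad\int|U|^2=\|u\|^2.\tag{3}$$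
Consequently, in the order of Hermitian matrices, $K_n(h)\ge0$ whenever $h\ge0$, and $aI\le K_n(f)\le bI$ whenever $a\le f\le b$. Also $K_n(1)=I$.

For $w\in\{0,1\}^n$ let $Z(w)=\{i:w_i=0\}$ and let $Q_w=\mathrm{diag}(1-w_i)$ be the coordinate projection onto $Z(w)$.

**Lemma 1.** $\mu_f(w)=(-1)^{|Z(w)|}\det(K_n(f)-Q_w)=|\det(K_n(f)-Q_w)|$.

This step replaces inclusion–exclusion, an alternating sum, by one determinant.

**Proof.** Write $K=K_n(f)$, $Z=Z(w)$, and let $O$ be the complement of $Z$. Inclusion–exclusion over the coordinates in $Z$ that are required to be $0$ gives $\mu_f(w)=\sum_{B\subset Z}(-1)^{|B|}\det K_{O\cup B}$, with $K_A$ the principal block on $A$. In $K-Q_w$ the rows indexed by $Z$ are $K_i-e_i$ and the others are $K_i$. Expand multilinearly in the rows indexed by $Z$: let $B$ be the set of $i\in Z$ where we choose $K_i$, so that $-e_i$ is chosen for $i\in Z\setminus B$. The resulting determinant is $(-1)^{|Z|-|B|}\det K_{O\cup B}$. So $\det(K-Q_w)=\sum_{B\subset Z}(-1)^{|Z|-|B|}\det K_{O\cup B}=(-1)^{|Z|}\mu_f(w)$.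 Since $\mu_f(w)\ge0$, the second equality follows. $\square$

Check with $w=10$: $\det\begin{pmatrix}a&\overline z\\z&a-1\end{pmatrix}=-ab-|z|^2$ with $z=\widehat f(1)$, and $-1$ times this is $ab+c$, as in Section 4. For $w=0^n$ we have $Q_w=I$, so $\mu_f(0^n)=\det(I-K_n(f))=\det K_n(1-f)$.

The matrix $K_n(f)-Q_w$ is Hermitian but indefinite, so a lower bound for it is not immediate. The next lemma supplies one, independent of $w$.

**Lemma 2.** Let $H$ be a Hermitian $n\times n$ matrix with $\varepsilon I\le H\le(1-\varepsilon)I$, $\varepsilon>0$, and $Q=Q_w$. Then $\|(H-Q)u\|\ge\varepsilon\|u\|$ for all $u$. Hence $H-Q$ is invertible, $\|(H-Q)^{-1}\|\le1/\varepsilon$, and $|\det(H-Q)|\ge\varepsilon^n$.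

**Proof.** Write $u=u_1+u_0$ with $u_0=Qu$, and test against $Ju=u_1-u_0$, where $J=I-2Q$ is unitary. Since $(H-Q)u=Hu_1+Hu_0-u_0$ and $\langle u_1,u_0\rangle=0$,
$$\langle Ju,(H-Q)u\rangle=\langle u_1,Hu_1\rangle+\langle u_0,(I-H)u_0\rangle+\big(\langle u_1,Hu_0\rangle-\langle u_0,Hu_1\rangle\big).$$
The bracket is a number minus its conjugate, so it is purely imaginary. The first two terms are real and at least $\varepsilon\|u_1\|^2+\varepsilon\|u_0\|^2=\varepsilon\|u\|^2$. By Cauchy–Schwarz, $\varepsilon\|u\|^2\le|\langle Ju,(H-Q)u\rangle|\le\|u\|\,\|(H-Q)u\|$. So every singular value of $H-Q$ is at least $\varepsilon$, which gives the rest. $\square$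

Recall the trace norm $\|A\|_1$, the sum of the singular values of $A$. It is a norm, it equals $\operatorname{tr}A$ when $A\ge0$, it equals $1$ for a matrix unit $E_{ij}$, and $|\operatorname{tr}(AB)|\le\|A\|\,\|B\|_1$. For instance $\begin{pmatrix}0&z\\\overline z&0\end{pmatrix}$ has eigenvalues $\pm|z|$ and trace norm $2|z|$.

**Lemma 3.** If $H_0,H_1$ both satisfy the hypothesis of Lemma 2, then
$$\big|\log|\det(H_1-Q)|-\log|\det(H_0-Q)|\big|\le\varepsilon^{-1}\|H_1-H_0\|_1 .$$

**Proof.** Put $H_t=(1-t)H_0+tH_1$, which also satisfies $\varepsilon I\le H_t\le(1-\varepsilon)I$. By Lemma 2, $\det(H_t-Q)$ does not vanish on $[0,1]$. It is real, because $H_t-Q$ is Hermitian, so it has constant sign. By Jacobi's formula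
$$\frac d{dt}\log|\det(H_t-Q)|=\operatorname{tr}\big((H_t-Q)^{-1}(H_1-H_0)\big),$$
which is at most $\varepsilon^{-1}\|H_1-H_0\|_1$ in modulus. Integrate over $[0,1]$. $\square$

## 6. Symbols with values in $[\varepsilon,1-\varepsilon]$

**Proposition 4.** Let $0<\varepsilon<\frac12$ and $\varepsilon\le f\le1-\varepsilon$. Then $P_q(f)$ exists and is finite for every $q\in\mathbb R$, and $\lim_n\frac1n\log M_n^\pm$ exist and are finite. If also $\varepsilon\le g\le1-\varepsilon$, then for all $n$ and all $w\in\{0,1\}^n$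
$$|\log\mu_f(w)-\log\mu_g(w)|\le n\,\varepsilon^{-1}\|f-g\|_{L^1},\tag{4}$$
and hence $|P_q(f)-P_q(g)|\le|q|\varepsilon^{-1}\|f-g\|_{L^1}$.

**Step 1: the comparison (4).** Purpose: to control all words of length $n$ at once, at a cost linear in $n$. Let $h=f-g=h_+-h_-$. The matrices $K_n(h_\pm)$ are positive semidefinite with traces $n\int h_\pm$, so $\|K_n(f)-K_n(g)\|_1\le n\int h_++n\int h_-=n\|f-g\|_{L^1}$. Both $K_n(f)$ and $K_n(g)$ lie between $\varepsilon I$ and $(1-\varepsilon)I$, so Lemmas 1 and 3 give (4). Raising to the power $q$ and summing,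
$$\Big|\tfrac1n\log S_n(q,f)-\tfrac1n\log S_n(q,g)\Big|\le|q|\,\varepsilon^{-1}\|f-g\|_{L^1}\quad\text{for all }n,\tag{5}$$
and likewise $\frac1n\log M_n^\pm$ changes by at most $\varepsilon^{-1}\|f-g\|_{L^1}$. The last claim of the proposition follows from (5) once the limits exist. By Lemma 2, $\varepsilon^n\le\mu_f(w)\le1$, so $\frac1n\log S_n(q,f)$ and $\frac1n\log M_n^\pm$ are bounded sequences.

**Step 2: trigonometric polynomials.** Purpose: to get the limits by approximate multiplicativity. Suppose $f$ has degree at most $d$. The matrix $K_{n+m}-K_n\oplus K_m$ lives on the two off-diagonal blocks. In the block $i<n\le j$ an entry is zero unless $j-i\le d$, and for each $k\in\{1,\dots,d\}$ at most $k$ pairs satisfy $j-i=k$. So each block has at most $d(d+1)/2$ non-zero entries, each of modulus at most $1$. Hence the trace norm of the difference is at most $d(d+1)$. Both $K_{n+m}$ and $K_n\oplus K_m$ lie between $\varepsilon I$ and $(1-\varepsilon)I$, and $|\det(K_n\oplus K_m-Q_{ww'})|=\mu_f(w)\mu_f(w')$ by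 Lemma 1. So Lemma 3 gives, with $C=d(d+1)/\varepsilon$,
$$|\log\mu_f(ww')-\log\mu_f(w)-\log\mu_f(w')|\le C\qquad\text{for all }w\in\{0,1\}^n,\ w'\in\{0,1\}^m.$$
Therefore $S_{n+m}(q,f)\le e^{|q|C}S_n(q,f)S_m(q,f)$, that is, $\log S_n(q,f)+|q|C$ is subadditive. Taking maxima and minima over $ww'$ shows that $\log M_n^++C$ and $\log M_n^-+C$ are subadditive too. Fekete's lemma gives the limits, and the bounds of Step 1 make them finite.

**Step 3: general $f$.** Purpose: to pass to the limit of symbols inside $[\varepsilon,1-\varepsilon]$. The Fejér means $g_k$ of $f$ are trigonometric polynomials; as averages of $f$ against a positive kernel of integral $1$ they satisfy $\varepsilon\le g_k\le1-\varepsilon$; and $\|g_k-f\|_{L^1}\to0$. By (5), the limsup and liminf of $\frac1n\log S_n(q,f)$ lie within $|q|\varepsilon^{-1}\|f-g_k\|_{L^1}$ of $P_q(g_k)$, so they differ by at most $2|q|\varepsilon^{-1}\|f-g_k\|_{L^1}\to0$. The same argument applies to $\frac1n\log M_n^\pm$. $\square$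

## 7. Where the resolvent estimate stops

Everything in Section 6 rests on $\|(H-Q)^{-1}\|\le1/\varepsilon$. When $f$ comes close to $0$ or $1$, two things break.

*Approximate multiplicativity can fail.* For $f=\cos^2(\pi t)$, a polynomial of degree $1$, we computed $\mu_f(1^n)=(n+1)4^{-n}$. So
$$\frac{\mu_f(1^{n+m})}{\mu_f(1^n)\mu_f(1^m)}=\frac{n+m+1}{(n+1)(m+1)},$$
which has no positive lower bound.

*Approximating $f$ by $f_\varepsilon$, word by word, can fail.* We know that $P_q(f_\varepsilon)$ exists, and $f_\varepsilon\to f$. Let us follow $f_s=f+s(1-2f)$ from $s=\varepsilon$ down to $s=0$. We have $\frac d{ds}K_n(f_s)=K_n(1-2f)$, with trace norm at most $n\int|1-2f|\le n$, and the resolvent at parameter $s$ is bounded by $1/s$. So the bound for the total change of $\log\mu_{f_s}(w)$ is $n\int_0^\varepsilon\frac{ds}s=\infty$: the estimate diverges, logarithmically. A sharper estimate cannot rescue a bound that is uniform in $w$. Szegő's theorem, recalled in Section 10, says $\frac1n\log\mu_f(1^n)\to\int\log f$.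 For $f=\mathbf 1_{[0,1/2]}$ this is $-\infty$, so $\mu_f(1^n)$ decays faster than any exponential, while $\mu_{f_\varepsilon}(1^n)\ge\varepsilon^n$ by Lemma 2. For each fixed $\varepsilon$ the ratio of these two masses is not bounded by any exponential in $n$.

But the words that spoil the comparison are those of tiny mass, and for $q>1$ they contribute almost nothing to $\sum_w\mu_f(w)^q$. So one should compare the *sums* for $f$ and $f_\varepsilon$, not the masses word by word. For this we need to know what replacing $f$ by $f_\varepsilon$ does to the measure itself.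

## 8. Flipping bits independently: proof of Theorem A

The passage $f\mapsto f_\varepsilon$ has an exact probabilistic meaning: flip each bit independently with probability $\varepsilon$. For one letter, $\mu_{f_\varepsilon}(1)=(1-2\varepsilon)a+\varepsilon=(1-\varepsilon)\mu_f(1)+\varepsilon\mu_f(0)$. For $w=11$, in the notation of Section 4, flipping bits gives
$$(1-\varepsilon)^2(a^2-c)+2\varepsilon(1-\varepsilon)(ab+c)+\varepsilon^2(b^2-c)=\big((1-\varepsilon)a+\varepsilon b\big)^2-(1-2\varepsilon)^2c,$$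
which is exactly $\widehat{f_\varepsilon}(0)^2-|\widehat{f_\varepsilon}(1)|^2=\mu_{f_\varepsilon}(11)$.

**Lemma 5 (noise).** For $w,v\in\{0,1\}^n$ let $T(w,v)=\prod_it(w_i,v_i)$, where $t(a,a)=1-\varepsilon$ and $t(a,b)=\varepsilon$ for $a\ne b$. Then
$$\mu_{f_\varepsilon}(w)=\sum_{v\in\{0,1\}^n}T(w,v)\,\mu_f(v).\tag{6}$$

**Proof.** Let $K=K_n(f)$ with rows $K_i$. Since $K_n(f_\varepsilon)=(1-2\varepsilon)K+\varepsilon I$, the $i$-th row of $K_n(f_\varepsilon)-Q_w$ is

* $(1-2\varepsilon)K_i+\varepsilon e_i=(1-\varepsilon)K_i-\varepsilon(K_i-e_i)$ if $w_i=1$,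
* $(1-2\varepsilon)K_i-(1-\varepsilon)e_i=(1-\varepsilon)(K_i-e_i)-\varepsilon K_i$ if $w_i=0$.

The $i$-th row of $K-Q_v$ is $K_i$ if $v_i=1$ and $K_i-e_i$ if $v_i=0$. So in both cases the $i$-th row of $K_n(f_\varepsilon)-Q_w$ equals the sum over $v_i\in\{0,1\}$ of $t(w_i,v_i)$ times the $i$-th row of $K-Q_v$, with a sign $-1$ when $v_i\ne w_i$. Expanding the determinant multilinearly in all rows,
$$\det(K_n(f_\varepsilon)-Q_w)=\sum_vT(w,v)(-1)^{\#\{i:\,v_i\ne w_i\}}\det(K-Q_v).$$
Multiply by $(-1)^{|Z(w)|}$. Each flip changes the number of zeros by one, so $|Z(w)|+\#\{i:v_i\ne w_i\}\equiv|Z(v)|\pmod2$, and Lemma 1 turns both sides into (6). $\square$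

The matrix $T$ is symmetric, and $\sum_vT(w,v)=\prod_i(1-\varepsilon+\varepsilon)=1$; so it is doubly stochastic.

**Proof of Theorem A.** Let $q>1$ and $0<\varepsilon<\frac12$.

**Step 1: noise does not increase the power sum.** Purpose: the upper bound for $S_n(q,f_\varepsilon)$. Since $x\mapsto x^q$ is convex on $[0,\infty)$ and the rows of $T$ sum to $1$, Jensen's inequality gives $\mu_{f_\varepsilon}(w)^q\le\sum_vT(w,v)\mu_f(v)^q$. Sum over $w$; the columns of $T$ sum to $1$, so $S_n(q,f_\varepsilon)\le S_n(q,f)$.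

**Step 2: noise does not decrease it by much.** Purpose: the lower bound. Keep only the term $v=w$ in (6): $\mu_{f_\varepsilon}(w)\ge T(w,w)\mu_f(w)=(1-\varepsilon)^n\mu_f(w)$. Hence $S_n(q,f_\varepsilon)\ge(1-\varepsilon)^{qn}S_n(q,f)$. No lower bound on an individual $\mu_f(w)$ was needed.

**Step 3: squeeze.** Purpose: to transfer the limit from $f_\varepsilon$ to $f$. Steps 1 and 2 say
$$\tfrac1n\log S_n(q,f_\varepsilon)\le\tfrac1n\log S_n(q,f)\le\tfrac1n\log S_n(q,f_\varepsilon)+q\log\tfrac1{1-\varepsilon}.\tag{7}$$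
Since $\varepsilon\le f_\varepsilon\le1-\varepsilon$, $P_q(f_\varepsilon)$ exists by Proposition 4. Letting $n\to\infty$,
$$P_q(f_\varepsilon)\le\liminf_n\tfrac1n\log S_n(q,f)\le\limsup_n\tfrac1n\log S_n(q,f)\le P_q(f_\varepsilon)+q\log\tfrac1{1-\varepsilon}.$$
So the liminf and limsup differ by at most $q\log\frac1{1-\varepsilon}$ for every $\varepsilon\in(0,\frac12)$. Let $\varepsilon\to0$: they coincide. They are finite because $2^{-n(q-1)}\le S_n(q,f)\le1$. By (2), $\dim_q\mu_f^+$ exists. $\blacksquare$

We record what the squeeze also gives: $P_q(f_\varepsilon)\le P_q(f)\le P_q(f_\varepsilon)+q\log\frac1{1-\varepsilon}$, so $P_q(f)=\lim_{\varepsilon\downarrow0}P_q(f_\varepsilon)$ for all real $q>1$ and all $f$. This is item 3 of Theorem B for these $q$.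

## 9. Exponents in $[0,1]$ and $q=\infty$

We start the proof of Theorem B. If $f$ is trivial, $\mu_f^+$ is a point mass, $S_n=M_n^\pm=1$ and $H_n=0$, so all dimensions are $0$. From here to the end of Section 10, except where noted, $f$ is non-trivial.

**Step 1: every word has positive mass.** Purpose: to use $S_n$ with all $2^n$ terms. If $\int f|U|^2=0$ or $\int(1-f)|U|^2=0$ for some trigonometric polynomial $U$, then $U$ vanishes on a set of positive measure, namely on almost all of $\{f>0\}$ or of $\{f<1\}$. A non-zero trigonometric polynomial has finitely many zeros, so $U=0$. By (3), $0<K_n(f)<I$ strictly. So $\varepsilon_nI\le K_n(f)\le(1-\varepsilon_n)I$ for some $\varepsilon_n>0$, and Lemmas 1 and 2 give $\mu_f(w)>0$ for every $w\in\{0,1\}^n$.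

**Step 2: $q=0$ and $q=1$.** By Step 1, $S_n(0,f)=2^n$, so $P_0(f)=\log2$ and $\dim_0\mu_f^+=1$. The same holds for $f_\varepsilon$, so item 3 holds at $q=0$. For $q=1$: the coordinates $n,\dots,n+m-1$ have the same law as $0,\dots,m-1$ by stationarity, so subadditivity of entropy gives $H_{n+m}\le H_n+H_m$. By Fekete, $H_n/n$ converges to $\inf_nH_n/n$, which lies in $[0,\log2]$.

**Step 3: $q=\infty$ (any $f$).** In (6), an average is at most the maximum, and the term $v=w$ is kept for the other side:
$$(1-\varepsilon)^nM_n^+(f)\le M_n^+(f_\varepsilon)\le M_n^+(f).$$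
By Proposition 4, $\frac1n\log M_n^+(f_\varepsilon)$ converges. As in Theorem A, the liminf and limsup of $\frac1n\log M_n^+(f)$ differ by at most $\log\frac1{1-\varepsilon}$ for every $\varepsilon$, so the limit exists, and it is the limit as $\varepsilon\downarrow0$ of those for $f_\varepsilon$. It is finite because $2^{-n}\le M_n^+\le1$.

**Step 4: $0<q<1$.** Now $x\mapsto x^q$ is concave, so Jensen gives $S_n(q,f_\varepsilon)\ge S_n(q,f)$. Keeping one term of (6) again bounds $S_n(q,f_\varepsilon)$ from below, which is no help; an upper bound is needed. It comes from $(\sum_va_v)^q\le\sum_va_v^q$ for $a_v\ge0$: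
$$S_n(q,f_\varepsilon)\le\sum_v\mu_f(v)^q\sum_wT(w,v)^q=\big(\varepsilon^q+(1-\varepsilon)^q\big)^nS_n(q,f).$$
Thus $\frac1n\log S_n(q,f)$ and $\frac1n\log S_n(q,f_\varepsilon)$ differ by at most $\log(\varepsilon^q+(1-\varepsilon)^q)$, which tends to $0$ as $\varepsilon\to0$. The squeeze works as before: $P_q(f)$ exists and equals $\lim_{\varepsilon\downarrow0}P_q(f_\varepsilon)$. It is finite since $1\le S_n(q,f)\le2^{n(1-q)}$.

So items 1 and 3, and the finiteness in item 2, are proved for $q\ge0$ (item 3 for $q\neq1$).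

## 10. Negative exponents: Szegő's theorem and extremal likelihood ratios

For $q<0$ the noise argument gives only one inequality. Since $x^q$ is convex on $(0,\infty)$, $S_n(q,f_\varepsilon)\le S_n(q,f)$. The other direction would need lower bounds for tiny masses, and these are false in general: for $f=\mathbf 1_{[0,1/2]}$, $S_n(q,f)\ge\mu_f(1^n)^q$ grows faster than any exponential, while $S_n(q,f_\varepsilon)\le2^n\varepsilon^{nq}$. Small words now dominate, so we do need a comparison of $\mu_f(w)$ and $\mu_{f_\varepsilon}(w)$ uniform in $w$, whenever one exists.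

Let $D_n(f)=\det K_n(f)=\mu_f(1^n)$. Then $\mu_f(0^n)=D_n(1-f)$, as noted after Lemma 1.

**Szegő's theorem.** For bounded $f\ge0$ that is not a.e. zero,
$$\lim_n\frac1n\log D_n(f)=\int\log f\in[-\infty,\infty).\tag{8}$$
See Grenander–Szegő, *Toeplitz Forms and Their Applications*, or Simon, *Orthogonal Polynomials on the Unit Circle*, Part 1, Ch. 2. Our example agrees: for $f=\cos^2(\pi t)$, $\frac1n\log\big((n+1)4^{-n}\big)\to-2\log2=\int\log f$.

So the two constant words are understood. The next lemma says that when a symbol increases, all other words are controlled by these two. For constants $p\le p'$ in $(0,1)$ this is plain: a word with $k$ ones has ratio $(p'/p)^k\big(\frac{1-p'}{1-p}\big)^{n-k}$, largest at $k=n$ and smallest at $k=0$.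

**Lemma 6 (extremal likelihood ratios).** If $f\le g$ a.e. and both are non-trivial, then for all $n$ and all $w\in\{0,1\}^n$
$$\frac{D_n(1-g)}{D_n(1-f)}=\frac{\mu_g(0^n)}{\mu_f(0^n)}\le\frac{\mu_g(w)}{\mu_f(w)}\le\frac{\mu_g(1^n)}{\mu_f(1^n)}=\frac{D_n(g)}{D_n(f)}.$$

**Step 1 of the proof: an order relation for resolvents.** Purpose: to compare the derivative of $\log\mu(w)$ for a general $w$ with those for $1^n$ and $0^n$. Claim: if $0<H<I$ and $Q=Q_w$, then
$$-(I-H)^{-1}\le(H-Q)^{-1}\le H^{-1}.\tag{9}$$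
(For $n=1$, $H=h$: the middle is $\frac1h$ or $-\frac1{1-h}$.) The inverse exists by Lemma 2. Write $Q=VV^*$ with $V$ the isometric inclusion of the range of $Q$ (if $Q=0$ the upper bound is an equality). Put $S=V^*H^{-1}V$. Since $H^{-1}>I$, we have $S>V^*V=I$, so $I-S<0$ is invertible. Woodbury's identity says
$$(H-Q)^{-1}=H^{-1}+H^{-1}V(I-S)^{-1}V^*H^{-1}.$$
To check it, multiply the right side by $H-VV^*$ on the left: the result is
$$I+V\big[(I-S)^{-1}-I-S(I-S)^{-1}\big]V^*H^{-1}=I+V\big[(I-S)(I-S)^{-1}-I\big]V^*H^{-1}=I.$$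
As $(I-S)^{-1}<0$, the correction term is $\le0$, which is the upper bound in (9). For the lower bound apply the upper bound to $I-H$ and the projection $I-Q$, which is again a coordinate projection: $\big((I-H)-(I-Q)\big)^{-1}\le(I-H)^{-1}$, and $(I-H)-(I-Q)=-(H-Q)$.

**Step 2 of the proof: integrate.** Let $G=K_n(g-f)\ge0$ and $H_t=K_n(f)+tG=(1-t)K_n(f)+tK_n(g)$ for $0\le t\le1$. Both end points lie strictly between $0$ and $I$, by Step 1 of Section 9, so $0<H_t<I$. If $A\le B$ and $G\ge0$, then $\operatorname{tr}(BG)-\operatorname{tr}(AG)=\operatorname{tr}(G^{1/2}(B-A)G^{1/2})\ge0$. So (9) gives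
$$-\operatorname{tr}\big((I-H_t)^{-1}G\big)\le\operatorname{tr}\big((H_t-Q)^{-1}G\big)\le\operatorname{tr}\big(H_t^{-1}G\big).$$
These are $\frac d{dt}\log\det(I-H_t)$, $\frac d{dt}\log|\det(H_t-Q)|$ and $\frac d{dt}\log\det H_t$. Integrate over $[0,1]$ and use Lemma 1 and $\det(I-K_n(f))=D_n(1-f)$. $\square$

Now let $q<0$, real or $-\infty$, and $f$ non-trivial.

**Case (a): $\int\log f=-\infty$ or $\int\log(1-f)=-\infty$.** Here we show that the dimension is $+\infty$. For real $q<0$, looking at the words $1^n$ and $0^n$ only,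
$$S_n(q,f)\ge\max\{D_n(f)^q,D_n(1-f)^q\},\qquad M_n^-(f)\le\min\{D_n(f),D_n(1-f)\}.$$
By (8), at least one of $\frac1n\log D_n(f)$, $\frac1n\log D_n(1-f)$ tends to $-\infty$. So $P_q(f)=+\infty$ and $\frac1n\log M_n^-(f)\to-\infty$; by (2) and the definition of $\dim_{-\infty}$, the dimension exists and equals $+\infty$. For item 3, the same bounds for $f_\varepsilon$ and (8) give
$$P_q(f_\varepsilon)\ge|q|\max\Big\{\int-\log f_\varepsilon,\ \int-\log(1-f_\varepsilon)\Big\}.$$
The integrands are non-negative and converge pointwise to $-\log f$ and $-\log(1-f)$ (with value $+\infty$ allowed). By Fatou's lemma the right side tends to $+\infty$ as $\varepsilon\to0$. Likewise $-\lim_n\frac1n\log M_n^-(f_\varepsilon)\ge\max\{\int-\log f_\varepsilon,\int-\log(1-f_\varepsilon)\}\to\infty$.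

**Case (b): $\log f$ and $\log(1-f)$ are integrable.** Here we show that $\mu_f(w)$ and $\mu_{f_\varepsilon}(w)$ are exponentially close, uniformly in $w$. The symbols $f$ and $f_\varepsilon$ are not ordered, so go through $g=\max(f,f_\varepsilon)$. It is non-trivial, since $g\ge\varepsilon$ and $g=1$ only where $f=1$. We have $f\le g$ and $f_\varepsilon\le g$. Apply Lemma 6 to $(f,g)$ and to $(f_\varepsilon,g)$, and use $\log\frac{\mu_f(w)}{\mu_{f_\varepsilon}(w)}=\log\frac{\mu_g(w)}{\mu_{f_\varepsilon}(w)}-\log\frac{\mu_g(w)}{\mu_f(w)}$. Uniformly in $w\in\{0,1\}^n$,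
$$\log\frac{D_n(1-g)}{D_n(1-f_\varepsilon)}-\log\frac{D_n(g)}{D_n(f)}\le\log\frac{\mu_f(w)}{\mu_{f_\varepsilon}(w)}\le\log\frac{D_n(g)}{D_n(f_\varepsilon)}-\log\frac{D_n(1-g)}{D_n(1-f)}.$$
All six logarithms of symbols involved are integrable: at each point $g\in\{f,f_\varepsilon\}$, and since $f_\varepsilon$ lies between $f$ and $\frac12$,
$$|\log f_\varepsilon|\le|\log f|+\log2,\qquad|\log(1-f_\varepsilon)|\le|\log(1-f)|+\log2,\tag{10}$$
and the same bounds hold for $g$. Divide by $n$ and apply (8):
$$\limsup_n\frac1n\max_w\Big|\log\frac{\mu_f(w)}{\mu_{f_\varepsilon}(w)}\Big|\le\eta(\varepsilon):=\int\Big(\log\frac g{f_\varepsilon}+\log\frac gf+\log\frac{1-f}{1-g}+\log\frac{1-f_\varepsilon}{1-g}\Big).$$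
Indeed the upper bound contributes the first and third integrals, the lower bound the second and fourth, and all four integrands are non-negative. They tend to $0$ a.e. as $\varepsilon\to0$, because $0<f<1$ a.e. and $f_\varepsilon,g\to f$. By (10) they are dominated by an integrable function independent of $\varepsilon$. So $\eta(\varepsilon)\to0$.

Consequently, for real $q<0$, $\limsup_n|\frac1n\log S_n(q,f)-\frac1n\log S_n(q,f_\varepsilon)|\le|q|\eta(\varepsilon)$, and for $\frac1n\log M_n^-$ the same holds with bound $\eta(\varepsilon)$. By Proposition 4 the sequences for $f_\varepsilon$ have finite limits. Hence the limsup and liminf for $f$ are finite and differ by at most $2|q|\eta(\varepsilon)$, respectively $2\eta(\varepsilon)$. Letting $\varepsilon\to0$, the limits for $f$ exist, are finite, and are the limits of those for $f_\varepsilon$.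

Cases (a) and (b) together with Section 9 prove items 1, 2 and 3, apart from the sign. Dimensions are $\ge0$ because $S_n(q,f)\le1$ for $q>1$, $S_n(q,f)\ge1$ for $q<1$, $M_n^\pm\le1$ and $H_n\ge0$.

## 11. Hölder continuity of $P_q$ in $L^1$

This section proves item 4; here $q>1$ is real and $f,g$ are any symbols. Proposition 4 gives Lipschitz dependence on the symbol, with a constant that blows up as $\varepsilon\to0$; the squeeze (7) costs about $q\varepsilon$. We balance the two. Let $\delta=\|f-g\|_{L^1}$, so $\|f_\varepsilon-g_\varepsilon\|_{L^1}=(1-2\varepsilon)\delta$. From $P_q(f)\le P_q(f_\varepsilon)+q\log\frac1{1-\varepsilon}$ and $P_q(g)\ge P_q(g_\varepsilon)$, and the same with $f,g$ exchanged,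
$$|P_q(f)-P_q(g)|\le q\log\frac1{1-\varepsilon}+q\,\frac{(1-2\varepsilon)\delta}\varepsilon,\qquad0<\varepsilon<\tfrac12.\tag{11}$$
The function $\log\frac1{1-\varepsilon}$ is convex, with value $0$ at $0$ and $\log2$ at $\frac12$, so it is at most $2\varepsilon\log2$ on $[0,\frac12]$.

* If $\delta=0$, let $\varepsilon\to0$ in (11).
* If $0<\sqrt\delta<\frac12$, take $\varepsilon=\sqrt\delta$. The bound is at most $q(2\log2+1)\sqrt\delta\le3q\sqrt\delta$.
* If $\sqrt\delta\ge\frac12$, let $\varepsilon\uparrow\frac12$. The bound becomes $q\log2\le2q\log2\,\sqrt\delta\le3q\sqrt\delta$.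

This proves item 4.

## 12. Hadamard's inequality below, entropy above

This section proves item 5; $f$ is non-trivial and $1<q\le\infty$.

**Step 1: the lower bound.** Purpose: to show that no word is too heavy. By Lemma 1 and Hadamard's inequality, $\mu_f(w)=|\det(K_n(f)-Q_w)|\le\prod_i\rho_i$, where $\rho_i$ is the Euclidean norm of row $i$. If $w_i=1$, the entries of row $i$ are distinct Fourier coefficients $\widehat f(i-j)$, and $\rho_i\le\|f\|_{L^2}$ by Bessel's inequality. If $w_i=0$, the entries are $\widehat f(i-j)-\delta_{ij}$, which are Fourier coefficients of $f-1$, so $\rho_i\le\|1-f\|_{L^2}$. Hence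
$$M_n^+\le\max(\|f\|_{L^2},\|1-f\|_{L^2})^n .$$
Since $0\le f\le1$, $\int f^2\le\int f<1$ unless $f=1$ a.e., and $\int(1-f)^2\le\int(1-f)<1$ unless $f=0$ a.e. So the maximum is $<1$, and $\dim_\infty\mu_f^+\ge-\log_2\max(\|f\|_{L^2},\|1-f\|_{L^2})>0$. For real $q>1$, $S_n(q,f)=\sum_w\mu_f(w)\mu_f(w)^{q-1}\le(M_n^+)^{q-1}$, so (2) gives $\dim_q\mu_f^+\ge\dim_\infty\mu_f^+$, and the same lower bound follows.

**Step 2: the upper bound.** Purpose: to compare with entropy. By Jensen's inequality for the concave function $\log$,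
$$\log S_n(q,f)=\log\sum_w\mu_f(w)\,\mu_f(w)^{q-1}\ge(q-1)\sum_w\mu_f(w)\log\mu_f(w)=-(q-1)H_n,$$
and $\log M_n^+\ge\sum_w\mu_f(w)\log\mu_f(w)=-H_n$. So for $1<q\le\infty$
$$\dim_q\mu_f^+\le\lim_n\frac{H_n}{n\log2}=\inf_n\frac{H_n}{n\log2}\le1,$$
where the equality is Fekete's lemma (Section 9, Step 2) and the last bound is $H_n\le n\log2$.

**Step 3: equality.** If $\dim_q\mu_f^+=1$, the infimum is $1$, so $H_n=n\log2$ for all $n$. Entropy $n\log2$ on $2^n$ words forces the uniform distribution, so $\mu_f$ is the uniform Bernoulli measure. Then (1) with $A=\{0\}$ gives $\widehat f(0)=\frac12$, and with $A=\{0,k\}$, $k\ne0$,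
$$\tfrac14=\mu_f(x_0=x_k=1)=\tfrac14-|\widehat f(k)|^2,$$
so $\widehat f(k)=0$. Hence $f=\frac12$ a.e. Conversely, if $f=\frac12$ a.e., then $\mu_f$ is the uniform Bernoulli measure, $S_n(q,f)=2^{n(1-q)}$ and $M_n^+=2^{-n}$, so $\dim_q\mu_f^+=1$. This proves item 5, and with it Theorem B. $\blacksquare$
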